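\title{Contiguity fails for random $d$-dimensional orders when $d\ge 3$}

\begin{abstract}
A random $d$-dimensional partial order on $\{1,\dots,n\}$ can be produced in two natural ways: intersect $d$ independent uniform linear orders, or choose uniformly among all $d$-dimensional partial orders. For $d=2$ the two models are contiguous. We prove that for every $d\ge3$ they are not: their total variation distance tends to $1$, and their overlap is $e^{-\Theta(n)}$. The reason is that the number of ways of writing an order as an intersection of $d$ linear orders fluctuates too much. A typical random order contains linearly many triples of elements which, conditionally on everything else, contribute independent random factors $1$ or $2$ to this number.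
\end{abstract}

\section{Introduction}

\subsection{The question}

Fix $d\ge2$. A partial order $P$ on a finite set is \emph{$d$-dimensional} if it is the intersection of $d$ linear orders on that set: $x<y$ in $P$ if and only if $x<y$ in each of them. (So its order dimension is at most $d$.) A $d$-tuple $(L_1',\dots,L_d')$ of linear orders with intersection $P$ is called a \emph{realizer} of $P$. We consider two probability measures on the set of partial orders on $[n]=\{1,\dots,n\}$.
\begin{itemize}
\item $\mathbb P_n$: choose $d$ linear orders on $[n]$ independently and uniformly at random and take their intersection.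
\item $\mathbb Q_n$: choose a $d$-dimensional partial order on $[n]$ uniformly at random.
\end{itemize}
The models are \emph{contiguous} if, for every sequence of events $A_n$, we have $\mathbb P_n(A_n)\to0$ if and only if $\mathbb Q_n(A_n)\to0$. The first model is easy to sample and to compute with, and contiguity would allow statements that hold with probability tending to $1$ to be moved from one model to the other. Brightwell and Luczak~\cite{BL} pose the problem of deciding, for each $d>2$, whether the two models are contiguous.

The two measures differ only by a weight. Let $r(P)$ be the number of realizers of $P$, as ordered $d$-tuples, and let $\nu_n$ be the number of $d$-dimensional orders on $[n]$. Then, for every $d$-dimensional order $P$,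
\[
\mathbb P_n(P)=\frac{r(P)}{(n!)^d},\qquad \mathbb Q_n(P)=\frac1{\nu_n}.
\]
So the question is how unevenly the $(n!)^d$ tuples are distributed over the orders. Let $T=(L_1,\dots,L_d)$ be a uniform $d$-tuple, $P(T)=\bigcap_jL_j$ and $r=r(T)=r(P(T))$; from now on $\Pr$ and $\mathbb E$ refer to $T$. Since $\mathbb E[r^{-1}]=\sum_P\mathbb P_n(P)/r(P)=\nu_n/(n!)^d$, the likelihood ratio at $P(T)$ is
\begin{equation}\label{eq:Z}
Z=\frac{\mathbb Q_n(P(T))}{\mathbb P_n(P(T))}=\frac{r^{-1}}{\mathbb E[r^{-1}]}.
\end{equation}
Recall that $d_{TV}(\mathbb P_n,\mathbb Q_n)=\max_A|\mathbb P_n(A)-\mathbb Q_n(A)|$, that the maximum is attained at $\{P:\mathbb P_n(P)>\mathbb Q_n(P)\}$, and hence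
\begin{equation}\label{eq:overlap}
1-d_{TV}(\mathbb P_n,\mathbb Q_n)=\sum_P\min(\mathbb P_n(P),\mathbb Q_n(P))=\mathbb E[\min(1,Z)].
\end{equation}

Contiguity would force $\log r$ to be concentrated on the scale $O(1)$ around $-\log\mathbb E[r^{-1}]$. Indeed $\mathbb E Z=1$ gives $\Pr(Z>K)\le 1/K$. And if $\Pr(Z<\delta_n)\not\to0$ for some $\delta_n\to0$, then the event $\{Z<\delta_n\}$, whose $\mathbb Q_n$-probability is at most $\delta_n$, would contradict contiguity. So contiguity fails as soon as \emph{the logarithm of the number of realizers is not concentrated on a bounded scale}.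

\subsection{What one expects}

Let $d=2$. Call two elements swappable if they are consecutive in both linear orders and incomparable in the intersection; exchanging them in both orders does not change the intersection. A pair consecutive in $L_1$ is consecutive in $L_2$ with probability $2/n$, and then in opposite order with probability $\frac12$, so the expected number of swappable pairs is $(n-1)/n<1$. By a result of Winkler, up to swappable pairs most $2$-dimensional orders have a unique representation as an intersection of two linear orders. This is why the models are contiguous for $d=2$.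

For $d\ge3$ there is a much more frequent ambiguity. Let $x,y$ be consecutive in $L_1$. If two of the orders $L_2,\dots,L_d$ disagree on $\{x,y\}$, then $x,y$ are incomparable whatever $L_1$ does, and we may exchange them in $L_1$ \emph{alone}. This happens with probability $1-2^{2-d}$. For the pairs at ranks $(2m-1,2m)$ in $L_1$ these events are independent and the exchanges do not interfere, so $r\ge2^{Y}$ with $Y$ binomial with parameters $\lfloor n/2\rfloor$ and $1-2^{2-d}$. Thus $\log r$ is of order at least $n$ and seems to be built from local contributions. Such a quantity should fluctuate on the scale $\sqrt n$, which is far too much for contiguity. We prove that contiguity does indeed fail.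

\begin{theorem}\label{thm:main}
Let $d\ge3$. Then $d_{TV}(\mathbb P_n,\mathbb Q_n)\to1$. With
\[
A_n=\{P:\ r(P)>(n!)^d/\nu_n\}=\{P:\ \mathbb P_n(P)>\mathbb Q_n(P)\}
\]
we have $\mathbb P_n(A_n)\to1$ and $\mathbb Q_n(A_n)\to0$. In particular the models are not contiguous: $\mathbb Q_n(A_n)\to0$ but $\mathbb P_n(A_n)\not\to0$, and for the complements $A_n^c$ the roles are exchanged.
\end{theorem}

Together with the case $d=2$: for $d\ge2$ the models are contiguous if and only if $d=2$. The size of the overlap can also be determined, up to the constant in the exponent.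

\begin{theorem}\label{thm:exp}
Let $d\ge3$. There are constants $0<c<C<\infty$ depending on $d$ such that, for all large $n$,
\[
e^{-Cn}\le1-d_{TV}(\mathbb P_n,\mathbb Q_n)\le e^{-cn}.
\]
\end{theorem}

\subsection{The idea on one triple}\label{sec:triple}

Consider three elements $u,v,w$, and suppose that $v$ is below $u$ and $w$ in each of $L_2,\dots,L_d$, while $u<w$ in $L_2$ and $w<u$ in $L_3$. (Here $d\ge3$ is needed.) Let only $L_1$ vary. Then $u,w$ are always incomparable, and $v<u$ in the intersection if and only if $v<_{L_1}u$, otherwise $v,u$ are incomparable; the same holds for $w$. The six orders $L_1$ give four partial orders: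
\[
\begin{array}{c|c|c}
\text{order } L_1&\text{relations in the intersection}&\text{number } f \text{ of orders}\\ \hline
vuw,\ vwu& v<u,\ v<w&2\\
uwv,\ wuv&\text{none}&2\\
uvw& v<w&1\\
wvu& v<u&1
\end{array}
\]
A uniform $L_1$ gives the four outcomes probabilities $\frac13,\frac13,\frac16,\frac16$; a uniform outcome has probability $\frac14$ each. These are different distributions $p,q$, and their affinity is
\begin{equation}\label{eq:rho}
\sum\sqrt{pq}=2\sqrt{\tfrac1{12}}+2\sqrt{\tfrac1{24}}=\frac{1+\sqrt2}{\sqrt6}=:\rho<1 .
\end{equation}
If an order consisted of $N$ independent triples of this kind and of nothing else, both models would be product measures. Affinities multiply, and $\min(p,q)\le\sqrt{pq}$, so the overlap would be at most $\rho^N$. Equivalently, $r$ would be a product of $N$ independent factors, each equal to $2$ with probability $\frac23$ and to $1$ with probability $\frac13$.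

A pair instead of a triple would not do: if $L_2,\dots,L_d$ are fixed, both $L_1$-orders of a pair have $f=1$ (when the other orders agree on it) or both have $f=2$ (when they do not). Nor would $d=2$: if $L_2$ is fixed, the intersection determines $L_1$, and $f=1$ always.

\subsection{Where the difficulty lies}

In a real order, $r(P)$ counts \emph{all} realizers, and a realizer $(L_1',\dots,L_d')$ of $P(T)$ need not be obtained from $T$ by local moves. We look for triples, called gadgets, with the following properties for every realizer, after its orders have been labeled suitably: the triple is consecutive in $L_1'$; the order $L_1'$ agrees with $L_1$ on $\{u,v\}$ and $\{v,w\}$; the element $v$ is below $u$ and $w$ in $L_2',\dots,L_d'$; and $L_2',L_3'$ disagree on $\{u,w\}$ in the prescribed way. Then $r$ is exactly a product of the factors $f$ and of a quantity that does not depend on how $L_1$ orders the gadgets.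

Section~\ref{sec:coord} introduces coordinates that do not see the order of $L_1$ inside blocks of three. Section~\ref{sec:forcing} shows that if a pair $(a,b)$ is ordered one way by $L_i$ and the other way by all other $L_j$, then every suitably labeled realizer must do the same, provided there is some room around the pair. Section~\ref{sec:gadgets} defines gadgets and proves the factorization, Section~\ref{sec:abundant} shows that there are linearly many of them, and Section~\ref{sec:proof} concludes as in the toy computation. Section~\ref{sec:exp} proves Theorem~\ref{thm:exp}.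

Throughout $d\ge3$. Constants $C,c>0$ depend on $d$ (and on parameters declared fixed) and may change from line to line. ``For large $n$'' means $n\ge n_0$, where $n_0$ may depend on $d$ and on the fixed parameters. We put $\beta=\beta_n=(\log n)^{-2}$ and write $\mathbb E[Y;A]=\mathbb E[Y\mathbf 1_A]$.

\section{Coordinates, blocks and density}\label{sec:coord}

Let $X_j(x)$, $x\in[n]$, $j\in[d]$, be independent and uniform on $(0,1)$, and let $L_j$ order $[n]$ by $X_j$. There are almost surely no ties, and $T=(L_1,\dots,L_d)$ is a uniform tuple.

We want to keep part of the randomness of $L_1$ in reserve. Let $M=\lceil n/3\rceil$ and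
\[
\tau(x)=\lceil\mathrm{rank}_{L_1}(x)/3\rceil\in\{1,\dots,M\}.
\]
\emph{Block} $k$ is $\{x:\tau(x)=k\}$. All blocks have three elements, except that the last one may have one or two. The coordinates of $x$ are
\[
x_1=\frac{\tau(x)-\frac12}M,\qquad x_j=X_j(x)\ (j\ge2),\qquad \xi(x)=(x_2,\dots,x_d).
\]
They are \emph{compatible} with $T$: if $x_k<y_k$ then $x<_{L_k}y$. Ties occur only for $k=1$, inside blocks. Let $\mathcal F=\sigma(\tau,\xi)$. Given $\mathcal F$, the orders of $L_1$ inside the blocks are independent and uniform. Given $\tau$, the vectors $\xi(x)$ are independent and uniform on $[0,1]^{d-1}$. The \emph{class} of $T$ is the set of tuples that differ from $T$ only by reordering $L_1$ inside blocks; the coordinates are the same for, and compatible with, all members of the class.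

Let $E_n$ be the $\mathcal F$-measurable event that every product of open intervals $J_1\times\dots\times J_d\subset(0,1)^d$ of volume at least $n^{-0.9}$ contains the coordinate vector of some element.

\begin{lemma}\label{lem:dense}
$\Pr(E_n)\to1$.
\end{lemma}

\begin{proof}
Let $\prod J_k$ have volume at least $n^{-0.9}$. Then every $|J_k|\ge n^{-0.9}$. For large $n$, the interval $J_1$ contains at least $M|J_1|-1\ge M|J_1|/2$ of the points $(m-\frac12)/M$, $1\le m\le M$, and for $j\ge2$ the interval $J_j$ contains an open interval with endpoints in $\frac1n\mathbb Z$ of length at least $|J_j|-\frac2n\ge|J_j|/2$. So it suffices to treat combinations of an interval of block indices and a grid box in $[0,1]^{d-1}$ for which the number of indices times the volume of the grid box is at least $2^{-d}Mn^{-0.9}$. There are at most $M^2(n+1)^{2(d-1)}$ of them. Every block is nonempty, so given $\tau$ the probability that such a combination contains no element is at most $\exp(-2^{-d}Mn^{-0.9})\le e^{-cn^{0.1}}$. A union bound finishes the proof.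
\end{proof}

\section{What every realizer must respect}\label{sec:forcing}

This section is deterministic: we assume that $E_n$ holds and that $n$ is large, and $T$ may be any member of its class. A linear order $L'$ \emph{reverses} the pair $(a,b)$ if $b<_{L'}a$.

\subsection{Labeling the orders of a realizer}

A realizer is a tuple, and permuting it gives another realizer. To compare a realizer with $T$ we must first match its orders to $L_1,\dots,L_d$. The tool is a pattern of $d$ pairs, each of which has to be reversed by an order of its own.

\begin{lemma}\label{lem:standard}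
Let $P$ be a $d$-dimensional order and let $a^{(1)},b^{(1)},\dots,a^{(d)},b^{(d)}$ be elements such that $a^{(j)}<b^{(k)}$ in $P$ for all $j\ne k$, and $a^{(j)},b^{(j)}$ are incomparable in $P$ for all $j$. For every realizer $(L_i')$ of $P$, each pair $(a^{(j)},b^{(j)})$ is reversed by exactly one order $L'_{\sigma(j)}$, and $\sigma$ is a bijection of $[d]$.
\end{lemma}

\begin{proof}
By incomparability each pair is reversed at least once. If $L_i'$ reversed the pairs with indices $j\ne k$, then $b^{(j)}<a^{(j)}<b^{(k)}<a^{(k)}<b^{(j)}$ in $L'_i$, a contradiction. So the sets of reversers of the $d$ pairs are $d$ disjoint nonempty subsets of $[d]$.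
\end{proof}

Coordinates provide such patterns inside every box that is not too small. For a box $R=\prod_k[p_k,q_k]\subset[0,1]^d$ with sides $\ell_k=q_k-p_k>0$, let
\[
R_k^s=\bigl(p_k+\tfrac{s-1}4\ell_k,\ p_k+\tfrac s4\ell_k\bigr),\qquad s=1,\dots,4,
\]
be the quarters of side $k$. An \emph{$R$-pair of type $j$} is a pair $(a,b)$ with
\[
a_j\in R_j^3,\quad b_j\in R_j^2,\qquad a_k\in R_k^1,\quad b_k\in R_k^4\quad(k\ne j).
\]
A \emph{system} for $R$ consists of one $R$-pair $(a^{(j)},b^{(j)})$ of each type $j$. Systems satisfy the hypotheses of Lemma~\ref{lem:standard} for $P=P(T)$. Indeed, for $j\ne k$ compare $a^{(j)}$ with $b^{(k)}$: in coordinate $j$ they lie in the third and fourth quarters, in coordinate $k$ in the first and second, elsewhere in the first and fourth. And $a^{(j)}$ exceeds $b^{(j)}$ in coordinate $j$ and is smaller in all others.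

\begin{lemma}\label{lem:label}
Let $(L_i')$ be a realizer of $P(T)$. There is a bijection $\sigma$ of $[d]$ such that, for every box $R\subset[0,1]^d$ with $\mathrm{vol}(R)\ge n^{-0.8}$ and every $j$, every $R$-pair of type $j$ is reversed by $L'_{\sigma(j)}$ and by no other $L'_i$.
\end{lemma}

\begin{proof}
Let $\mathrm{vol}(R)\ge n^{-0.8}$. The boxes in which the two members of an $R$-pair must lie have volume at least $4^{-d}n^{-0.8}\ge n^{-0.9}$, so by $E_n$ there are $R$-pairs of all types, and every $R$-pair belongs to a system. The bijection $\sigma_R$ that Lemma~\ref{lem:standard} attaches to a system does not depend on the system: if only the pair of type $j$ is replaced by another $R$-pair of type $j$, then $\sigma(k)$ is unchanged for $k\ne j$, hence so is $\sigma(j)$; and any system can be turned into any other one by such replacements.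

It remains to show that $\sigma_R$ does not depend on $R$. Let $R\subset R'$ differ only in side $k$, share one endpoint there, and have side lengths $\ell_k<\ell_k'\le1.1\,\ell_k$. Number the quarters of side $k$ from the common endpoint; if this is the right endpoint, the numbering is reversed for both boxes alike. Measured from the common endpoint, the $s$-th quarters are $\bigl(\frac{s-1}4\ell_k,\frac s4\ell_k\bigr)$ and $\bigl(\frac{s-1}4\ell_k',\frac s4\ell_k'\bigr)$. They intersect in an interval of length at least $\frac14(\ell_k-0.1(s-1)\ell_k)\ge\frac{0.7}4\ell_k\ge\frac18\ell_k$. So, by $E_n$, there is a system whose pairs are $R$-pairs and $R'$-pairs at the same time, since the boxes involved have volume at least $\frac18 4^{-(d-1)}n^{-0.8}\ge n^{-0.9}$. Hence $\sigma_R=\sigma_{R'}$. Finitely many such enlargements lead from any $R$ to $[0,1]^d$, so $\sigma_R=\sigma_{[0,1]^d}$.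
\end{proof}

Call a realizer \emph{normalized} if $\sigma=\mathrm{id}$, that is, if $L'_j$ reverses all $[0,1]^d$-pairs of type $j$, for every $j$. A realizer is determined by $\sigma$ and the normalized realizer $(L'_{\sigma(1)},\dots,L'_{\sigma(d)})$, and all combinations occur. Therefore, on $E_n$,
\begin{equation}\label{eq:norm}
r(T)=d!\cdot\#\{\text{normalized realizers of }P(T)\}.
\end{equation}

\subsection{Forced pairs}

Suppose $L_i$ reverses $(a,b)$ while all other $L_k$ have $a<b$. Then $a,b$ are incomparable, so every realizer reverses $(a,b)$ somewhere; we want this to happen in $L_i'$ and only there. To exclude a reversal in $L'_j$, $j\ne i$, we place between $a$ and $b$ a pair that $L'_j$ is already known to reverse.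

\begin{lemma}\label{lem:forced}
Let $i\in[d]$, and let $a,b$ satisfy $a_k<b_k$ for all $k\ne i$, $b<_{L_i}a$, and
\begin{equation}\label{eq:room}
b_i(1-a_i)\prod_{k\ne i}(b_k-a_k)\ge n^{-0.7}.
\end{equation}
Then, in every normalized realizer of $P(T)$, $b<_{L_i'}a$, and $a<_{L_k'}b$ for all $k\ne i$.
\end{lemma}

\begin{proof}
Let $R$ have sides $[a_k,b_k]$ for $k\ne i$ and $[0,1]$ for $k=i$, so $\mathrm{vol}(R)\ge n^{-0.7}$. Let $j\ne i$. By $E_n$ there is an $R$-pair $(a^{(j)},b^{(j)})$ of type $j$ with, in addition,
\[
a_i^{(j)}\in\bigl(0,\min(\tfrac14,b_i)\bigr),\qquad b_i^{(j)}\in\bigl(\max(\tfrac34,a_i),1\bigr).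
\]
Indeed, these two intervals have lengths at least $b_i/4$ and $(1-a_i)/4$, so by \eqref{eq:room} the boxes required for $a^{(j)}$ and $b^{(j)}$ have volume at least $4^{-d}n^{-0.7}\ge n^{-0.9}$. Now $a^{(j)}$ is smaller than $b$ in every coordinate, and $b^{(j)}$ is larger than $a$ in every coordinate, so $a^{(j)}<b$ and $a<b^{(j)}$ in $P(T)$. By Lemma~\ref{lem:label}, $b^{(j)}<a^{(j)}$ in $L'_j$. If $b<a$ in $L'_j$, then $b<a<b^{(j)}<a^{(j)}<b$ in $L'_j$, a contradiction. So $a<_{L_j'}b$ for all $j\ne i$, and since $a,b$ are incomparable in $P(T)$, $b<_{L_i'}a$.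
\end{proof}

We say that $(a,b)$ is \emph{$i$-forced} if the hypotheses of Lemma~\ref{lem:forced} hold for $i$, and \emph{forced} if it is $1$-forced. Whenever we verify \eqref{eq:room} below, the left side exceeds $n^{-0.7}$ by a factor that is a power of $n$, up to constants and powers of $\beta$; for large $n$ these are absorbed.

\section{Gadgets}\label{sec:gadgets}

\subsection{Definition}

Fix an integer $S\ge4$. In $[0,1]^{d-1}$, with coordinates numbered $2,\dots,d$, let
\begin{gather*}
B_v=(.3,.4)^{d-1},\qquad B_u=(.5,.55)\times(.6,.65)^{d-2},\qquad B_w=(.6,.65)\times(.5,.55)^{d-2},\\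
K=[0,.7]^{d-1}\cup[.3,1]^{d-1}.
\end{gather*}
Thus $v$ is below $u$ and $w$ in coordinates $2,\dots,d$ whenever $\xi(v)\in B_v$, $\xi(u)\in B_u$, $\xi(w)\in B_w$, while $u_2<w_2$ and $w_3<u_3$. This is the triple of Section~\ref{sec:triple}. See Figure~\ref{fig:gadget}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=5.6]
\fill[gray!18] (0,0) rectangle (.7,.7);
\fill[gray!18] (.3,.3) rectangle (1,1);
\draw (0,0) rectangle (1,1);
\draw[fill=white] (.1,.1) rectangle (.2,.2);
\node at (.15,.15) {\small $c^-$};
\draw[fill=white] (.8,.8) rectangle (.9,.9);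
\node at (.85,.85) {\small $c^+$};
\draw[fill=white] (.3,.3) rectangle (.4,.4);
\node at (.35,.35) {\small $B_v$};
\draw[fill=white] (.5,.6) rectangle (.55,.65);
\node[left] at (.5,.625) {\small $B_u$};
\draw[fill=white] (.6,.5) rectangle (.65,.55);
\node[below] at (.625,.5) {\small $B_w$};
\draw[dashed,fill=white] (.56,.7) rectangle (.59,.8);
\node[above] at (.575,.8) {\small $e$};
\draw[dashed,fill=white] (.7,.56) rectangle (.8,.59);
\node[right] at (.8,.575) {\small $e'$};
\node[below] at (.5,0) {\small $x_2$};
\node[left] at (0,.5) {\small $x_3$};
\end{tikzpicture}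
\caption{A gadget for $d=3$, seen in coordinates $x_2,x_3$. The triple $u,v,w$ of block $k$ has its points in $B_u,B_v,B_w$. Each of the blocks $k\pm1$ has one element in the box marked $c^-$ and two in the box marked $c^+$. The shaded set together with the small boxes is $K$; elements of blocks at distance $2,\dots,S$ from $k$ must lie in it. The dashed boxes contain the auxiliary elements $e,e'$ of Lemma~\ref{lem:gadget}(c), which have first coordinate close to $1$.}
\label{fig:gadget}
\end{figure}

The neighboring blocks will act as walls. Consider an element $y$ of a block before $k-1$, and elements $c^-,c^+$ of block $k-1$ whose points are close to the lower and upper corner. There are two ways to be sure that $y$ precedes the wall in $L'_1$. If $\xi(y)$ is below $\xi(c^+)$, then $y<c^+$ in $P(T)$. If $\xi(y)$ is above $\xi(c^-)$, with enough room, then $(c^-,y)$ is forced, so $y<_{L_1'}c^-$. For blocks near $k$ this settles all $y$ with $\xi(y)\in K$. An element outside $K$ has one coordinate below $.3$ and another above $.7$; it may be tied to neither, and we use an intermediate element $z$ between $y$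 and the wall. Either $z$ is above $y$, so that $y<z$ in $P(T)$, and $(c^-,z)$ is forced; or $z$ is below $y$, so that $(z,y)$ is forced, and $z<c^+$ in $P(T)$. These are alternatives (i) and (ii) below.

Block $k$, with $\beta M\le k\le(1-\beta)M$, is a \emph{gadget block} if
\begin{itemize}
\item[(G1)] block $k$ is $\{u,v,w\}$ with $\xi(v)\in B_v$, $\xi(u)\in B_u$, $\xi(w)\in B_w$;
\item[(G2)] each of the blocks $k-1$, $k+1$ has one element $c^-$ with $\xi(c^-)\in(.1,.2)^{d-1}$ and two elements with $\xi\in(.8,.9)^{d-1}$, for both of which we use the generic name $c^+$;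
\item[(G3)] $\xi(y)\in K$ for all $y$ with $2\le|\tau(y)-k|\le S$;
\item[(G4)] every $y$ with $\tau(y)<k-S$ is left-good for $k$, and every $y$ with $\tau(y)>k+S$ is right-good for $k$.
\end{itemize}
Here $y$ is \emph{left-good for $k$} if there is $z$ with $\tau(y)<\tau(z)<k-1$ such that
\begin{itemize}
\item[(i)] $z_1\ge\beta/2$ and $z_j>\max(y_j,\frac12)$ for all $j\ge2$, or
\item[(ii)] $z_j<y_j/2$ for all $j\ge2$, and $y_1\prod_{j\ge2}y_j\ge n^{-0.65}$.
\end{itemize}
It is \emph{right-good for $k$} if there is $z$ with $k+1<\tau(z)<\tau(y)$ such that
\begin{itemize}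
\item[(i$'$)] $z_1\le1-\beta/2$ and $z_j<\min(y_j,\frac12)$ for all $j\ge2$, or
\item[(ii$'$)] $z_j>(1+y_j)/2$ for all $j\ge2$, and $(1-y_1)\prod_{j\ge2}(1-y_j)\ge n^{-0.65}$.
\end{itemize}
The right-hand conditions are the left-hand ones reflected by $x_m\mapsto1-x_m$ for all $m$. All conditions are $\mathcal F$-measurable.

\subsection{Realizers near a gadget}

\begin{lemma}\label{lem:gadget}
Let $n$ be large and let $E_n$ hold. Let block $k=\{u,v,w\}$ be a gadget block, $T$ any member of the class, and $(L_i')$ a normalized realizer of $P(T)$. Then:
\begin{itemize}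
\item[(a)] in $L_1'$, all elements of blocks before $k$ precede $u,v,w$, and all elements of blocks after $k$ follow $u,v,w$;
\item[(b)] $L_1'$ agrees with $L_1$ on $\{u,v\}$ and on $\{v,w\}$, and $v<u$, $v<w$ in $L_j'$ for all $j\ge2$;
\item[(c)] $u<_{L_2'}w$ and $w<_{L_3'}u$.
\end{itemize}
\end{lemma}

\begin{proof}
For large $n$, elements of blocks within distance $S$ of $k$ have first coordinate in $[\beta/2,1-\beta/2]$. So if $a,b$ are two such elements, the factor $b_1(1-a_1)$ in \eqref{eq:room} is at least $\beta^2/4$, and $(a,b)$ is forced as soon as $b<_{L_1}a$ and all gaps $b_j-a_j$, $j\ge2$, are bounded below by a positive constant.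

\emph{(a), adjacent blocks.} Let $x\in\{u,v,w\}$; its coordinates $x_j$, $j\ge2$, lie in $(.3,.65)$. In block $k-1$ we have $c^-<x$ in $P(T)$, and $(x,c^+)$ is forced (gaps at least $.15$), so $c^+<_{L_1'}x$. In block $k+1$ we have $x<c^+$ in $P(T)$, and $(c^-,x)$ is forced (gaps at least $.1$), so $x<_{L_1'}c^-$. Thus (a) holds for the blocks $k\pm1$.

\emph{(a), earlier blocks.} Let $\tau(y)\le k-2$. It suffices to show that $y$ precedes some element of block $k-1$ in $L_1'$; below, $c^\pm$ belong to this block.

If $\tau(y)\ge k-S$, then $\xi(y)\in K$ by (G3). Either $\xi(y)\in[0,.7]^{d-1}$, and $y<c^+$ in $P(T)$; or $\xi(y)\in[.3,1]^{d-1}$, and $(c^-,y)$ is forced with gaps at least $.1$, so $y<_{L_1'}c^-$.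

If $\tau(y)<k-S$, take $z$ as in the definition of left-good. In case (i), $y<z$ in $P(T)$. Also $z<_{L_1}c^-$, $c_1^-\le1-\beta$, and
\[
z_1(1-c_1^-)\prod_{j\ge2}(z_j-c_j^-)\ge\tfrac\beta2\cdot\beta\cdot(.3)^{d-1}\ge n^{-0.7},
\]
so $(c^-,z)$ is forced, and $y<z<c^-$ in $L_1'$. In case (ii), $y<_{L_1}z$, $1-z_1\ge\beta$, and
\[
y_1(1-z_1)\prod_{j\ge2}(y_j-z_j)\ge\beta\,2^{-(d-1)}\,y_1\prod_{j\ge2}y_j\ge\beta\,2^{-(d-1)}n^{-0.65}\ge n^{-0.7},
\]
so $(z,y)$ is forced and $y<_{L_1'}z$. Moreover $z_j<\frac12$ for $j\ge2$, so $z<c^+$ in $P(T)$. Hence $y<z<c^+$ in $L_1'$.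

\emph{(a), later blocks.} Let $\tau(y)\ge k+2$; it suffices to show that $y$ follows some element of block $k+1$ in $L_1'$, and now $c^\pm$ belong to block $k+1$. Suppose $\tau(y)\le k+S$. If $\xi(y)\in[.3,1]^{d-1}$, then $c^-<y$ in $P(T)$. If $\xi(y)\in[0,.7]^{d-1}$, then $(y,c^+)$ is forced (gaps at least $.1$), so $c^+<_{L_1'}y$. Suppose $\tau(y)>k+S$ and take $z$ as in the definition of right-good. In case (i$'$), $z<y$ in $P(T)$, and $(z,c^+)$ is forced, because $c^+<_{L_1}z$, $c_1^+\ge\beta$, $1-z_1\ge\beta/2$ and the gaps are at least $.3$; so $c^+<z<y$ in $L_1'$. In case (ii$'$), $z<_{L_1}y$, $z_1\ge\beta$ and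
\[
z_1(1-y_1)\prod_{j\ge2}(z_j-y_j)\ge\beta\,2^{-(d-1)}(1-y_1)\prod_{j\ge2}(1-y_j)\ge\beta\,2^{-(d-1)}n^{-0.65}\ge n^{-0.7},
\]
so $(y,z)$ is forced and $z<_{L_1'}y$; moreover $z_j>\frac12$ for $j\ge2$, so $c^-<z$ in $P(T)$. Hence $c^-<z<y$ in $L_1'$.

\emph{(b)} For $j\ge2$ we have $u_j-v_j\ge.1$. If $v<_{L_1}u$, then $v<u$ in $P(T)$, hence in every $L_j'$. If $u<_{L_1}v$, then $(v,u)$ is forced, and Lemma~\ref{lem:forced} gives $u<_{L_1'}v$ and $v<_{L_j'}u$ for $j\ge2$. Since also $w_j-v_j\ge.1$ for $j\ge2$, the same argument applies with $w$ in place of $u$.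

\emph{(c)} We separate $u$ from $w$ in $L_2'$ by an element $e$. By $E_n$ there is $e$ with $e_1\in(1-\frac\beta2,1)$, $e_2\in(.56,.59)$ and $e_j\in(.7,.8)$ for $j\ge3$. Since $u_1<1-\beta$, $u<e$ in $P(T)$. The pair $(w,e)$ is $2$-forced: $e_2<w_2$ with $e_2(1-w_2)\ge.56\cdot.35$, while $e_1-w_1\ge\beta/2$ and $e_j-w_j\ge.15$ for $j\ge3$. So $e<_{L_2'}w$, and $u<e<w$ in $L_2'$.

Likewise there is $e'$ with $e_1'\in(1-\frac\beta2,1)$, $e_3'\in(.56,.59)$ and $e'_j\in(.7,.8)$ for $j\ne1,3$. Then $w<e'$ in $P(T)$. The pair $(u,e')$ is $3$-forced: $e_3'<u_3$ with $e_3'(1-u_3)\ge.56\cdot.35$, while $e_1'-u_1\ge\beta/2$ and $e_j'-u_j\ge.05$ for $j\ne1,3$. So $e'<_{L_3'}u$, and $w<e'<u$ in $L_3'$.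
\end{proof}

Part (c) is where $d\ge3$ enters: two orders besides $L_1$ are needed to keep $u,w$ incomparable regardless of $L_1'$.

\subsection{The factorization}

Let $\mathcal G$ be the set of gadget blocks if $E_n$ holds and $\mathcal G=\emptyset$ otherwise. Its members are called \emph{gadgets}; let $N=|\mathcal G|$. Let $\mathcal F'$ be generated by $\mathcal F$ and the orders of $L_1$ inside the blocks that are not gadgets. Given $\mathcal F'$, the orders $s_g=L_1|_g$, $g\in\mathcal G$, are independent and uniform among the six orders of $g$. For a gadget $g=\{u,v,w\}$ let $\Lambda(s_g)$ be the set of linear orders of $g$ that agree with $s_g$ on $\{u,v\}$ and on $\{v,w\}$, and $f(s_g)=|\Lambda(s_g)|$. Then $f=1$ if $v$ is in the middle, with probability $\frac13$, and $f=2$ otherwise, with probability $\frac23$.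

\begin{lemma}\label{lem:factor}
For large $n$ we have $r(T)=R_0\prod_{g\in\mathcal G}f(s_g)$, where $R_0$ is $\mathcal F'$-measurable.
\end{lemma}

\begin{proof}
If $\mathcal G=\emptyset$, then $\mathcal F'$ determines $T$ and there is nothing to prove. Otherwise $E_n$ holds. Fix the $\mathcal F'$-data, write $T_s$ for the tuple with gadget orders $s=(s_g)$, and let $\mathcal N(s)$ be the set of normalized realizers $L'=(L_1',\dots,L_d')$ of $P(T_s)$. All tuples $T_s$ belong to one class, so the coordinates and the $[0,1]^d$-pairs do not depend on $s$. By Lemma~\ref{lem:gadget}(a), for $L'\in\mathcal N(s)$ every gadget is consecutive in $L_1'$. Let the \emph{frame} of $L'$ be $L'$ with the orders $L_1'|_g$, $g\in\mathcal G$, forgotten. By Lemma~\ref{lem:gadget}(b), $L_1'|_g\in\Lambda(s_g)$.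

\emph{Claim.} Let $L'\in\mathcal N(s)$, let $s'=(s'_g)$ be any family of gadget orders, and let $t_g\in\Lambda(s_g')$ for all $g$. Let $L''$ arise from $L'$ by replacing $L'_1|_g$ by $t_g$ in the same three positions, for each $g$. Then $L''\in\mathcal N(s')$.

We first check that $L''$ realizes $P(T_{s'})$, pair by pair.
\begin{itemize}
\item For pairs not inside a gadget, no relative order changes from $L'$ to $L''$ or from $T_s$ to $T_{s'}$, because gadgets are consecutive in $L_1'$ and in $L_1$. So $\bigcap L''$ agrees with $P(T_s)$, hence with $P(T_{s'})$, on such pairs.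
\item For $\{u,v\}$ in a gadget: for $j\ge2$ we have $v<u$ in $L_j''=L_j'$ by Lemma~\ref{lem:gadget}(b), and $v<u$ in the $j$-th order of $T_{s'}$ by the coordinates. The first orders $t_g$ and $s_g'$ agree on $\{u,v\}$ by definition of $\Lambda$. So the two intersections agree. For $\{v,w\}$ the same holds, with $w$ for $u$.
\item The pair $\{u,w\}$ is incomparable in $P(T_{s'})$, by coordinates $2$ and $3$, and in $\bigcap L''$, by Lemma~\ref{lem:gadget}(c) and $L_j''=L_j'$ for $j=2,3$.
\end{itemize}
Finally, the two members of a $[0,1]^d$-pair have different first coordinates, so they lie in different blocks, and $L''$ reverses the same $[0,1]^d$-pairs as $L'$, index by index. So $L''$ is normalized, and the claim holds.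

By the claim the set $\Phi$ of frames is the same for all $s$. By the claim with $s'=s$ and Lemma~\ref{lem:gadget}(b), each frame occurs in $\mathcal N(s)$ with exactly the families in $\prod_g\Lambda(s_g)$. So $r(T_s)=d!\,|\Phi|\prod_gf(s_g)$ by \eqref{eq:norm}.
\end{proof}

\section{Gadgets are abundant}\label{sec:abundant}

Let $\mathcal K=\{k:\beta M\le k\le(1-\beta)M\}$, and let $H_k$ be the event that block $k$ satisfies (G1)--(G3). Given $\tau$, the event $H_k$ depends only on the vectors $\xi$ of blocks within distance $S$ of $k$. For large $n$ and $k\in\mathcal K$ all these blocks have three elements, so $\Pr(H_k\mid\tau)=p=p_S>0$ does not depend on $k$, $n$ or $\tau$. Also $|\mathcal K|\ge M/2$ for large $n$. For $y$ outside the blocks $k-S,\dots,k+S$ we say that $y$ is \emph{good for $k$} if it is left-good or right-good for $k$, according to its side.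

The condition (G4) involves all elements, so we want the probability of failure at distance $D$ from $k$ to be summable in $D$. This is why there are two alternatives. Alternative (i) alone fails with probability of order at least $1/D$: with probability $1/D$ we have $1-y_2<1/D$, and then each of the at most $3D$ candidates $z$, if its vector is uniform on the cube, satisfies $z_2>y_2$ with probability less than $1/D$. But (i) is difficult only if $y$ is close to an upper face of the cube, and (ii), unless $y_1$ is tiny, only if $y$ is close to a lower face. Being close to both is rare enough. The elements with tiny $y_1$ are treated separately, using that they have many candidates.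

\begin{lemma}\label{lem:good}
There is a constant $C_1=C_1(d)$, independent of $S$, such that for all real $\ell\ge S$, all $k\in\mathcal K$ and all $n\ge n_0(d,S)$,
\[
\Pr\bigl(\exists y:\ |\tau(y)-k|>\ell,\ y\text{ is not good for }k\ \big|\ H_k,\tau\bigr)\le C_1(\ell^{-0.1}+n^{-0.1}).
\]
\end{lemma}

\begin{proof}
We treat the $y$ with $\tau(y)<k-\ell$. The only facts used are that $k\ge\beta M$, that blocks have between one and three elements, and the conditional distribution of the $\xi$'s described next. These survive the reflection $x_m\mapsto1-x_m$, $\tau\mapsto M+1-\tau$, $k\mapsto M+1-k$, which preserves $K$; so the other side is covered as well.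

Condition on $\tau$ and $H_k$. The vectors $\xi$ of elements in blocks at distance at least $2$ from $k$ are independent, uniform on $[0,1]^{d-1}$ at distance greater than $S$ and uniform on $K$ at distance $2,\dots,S$. Fix $y$ with $D=k-\tau(y)>\ell$, so that $\xi(y)$ is uniform on the cube and $D\ge5$, and put
\[
\alpha=\prod_{j\ge2}(1-y_j),\qquad\gamma=\prod_{j\ge2}y_j.
\]
Given $\xi(y)$, the boxes for $\xi(z)$ prescribed in (i) and (ii) have volumes $\prod_j\min(1-y_j,\frac12)\ge2^{-(d-1)}\alpha$ and $2^{-(d-1)}\gamma$. They lie in $[\frac12,1]^{d-1}$ and $[0,\frac12]^{d-1}$, hence in $K$. So each candidate $z$ (that is, $\tau(y)<\tau(z)<k-1$) falls independently into them with probability at least $2^{-(d-1)}\alpha$ and $2^{-(d-1)}\gamma$, respectively. By Markov's inequality, for $t,t'>0$,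
\begin{equation}\label{eq:both}
\Pr(\alpha<t,\ \gamma<t')\le\Pr(\alpha\gamma<tt')\le(tt')^{11/12}\,\mathbb E[(\alpha\gamma)^{-11/12}]=C_0(tt')^{11/12},
\end{equation}
where $C_0=\bigl(\int_0^1(s(1-s))^{-11/12}ds\bigr)^{d-1}<\infty$.

\emph{Case 1: $\tau(y)\ge\beta M/2+1$.} Then $y_1\ge\beta/2$, all candidates $z$ have $z_1\ge\beta/2$, and they occupy $D-2\ge D/2$ blocks. Let $t=D^{-0.6}\ge n^{-0.6}$. If $\gamma\ge t$, then $y_1\gamma\ge\frac\beta2n^{-0.6}\ge n^{-0.65}$, so the size condition in (ii) holds. Hence if $y$ is not left-good, then $\alpha,\gamma<t$; or $\alpha\ge t$ and no candidate is in the box of (i); or $\gamma\ge t$ and no candidate is in the box of (ii). The total probability is at most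
\[
C_0D^{-1.1}+2\bigl(1-2^{-(d-1)}D^{-0.6}\bigr)^{D/2}\le C_0D^{-1.1}+2\exp(-2^{-d}D^{0.4}),
\]
since $2\cdot0.6\cdot\frac{11}{12}=1.1$. Summing over at most three elements per block and over $D>\ell$ gives at most $C\ell^{-0.1}$.

\emph{Case 2: $\tau(y)<\beta M/2+1$.} Here $y_1$ may be tiny, but there are many candidates: those with $\beta M/2+1<\tau(z)<k-1$ satisfy $z_1\ge\beta/2$ and occupy at least $\beta M/4$ blocks for large $n$. Let $t=n^{-0.6}$. If $y_1\gamma\ge t$, then $\gamma\ge t$ and $y_1\gamma\ge n^{-0.65}$. So if $y$ is not left-good, then $\alpha<t$ and $y_1\gamma<t$; or $\alpha\ge t$ and no candidate is in the box of (i); or $y_1\gamma\ge t$ and no candidate is in the box of (ii), where only the candidates just described are considered. By \eqref{eq:both} with $t'=t/y_1$, the probability is at most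
\[
C_0\,n^{-1.1}y_1^{-11/12}+2\exp\bigl(-2^{-(d-1)}n^{-0.6}\beta M/4\bigr).
\]
Since $s\mapsto s^{-11/12}$ is convex, $\frac1M\sum_{m=1}^M\bigl((m-\frac12)/M\bigr)^{-11/12}\le\int_0^1s^{-11/12}ds=12$. So the sum over $y$ is at most $Cn^{-1.1}M+2n\,e^{-c\beta n^{0.4}}\le Cn^{-0.1}$.
\end{proof}

\begin{lemma}\label{lem:many}
With $c_S=p_S/40$ we have $\limsup_{n\to\infty}\Pr(N<c_Sn)\le4C_1S^{-0.1}$.
\end{lemma}

\begin{proof}
Given $\tau$, the events $H_k,H_l$ are independent for $|k-l|>2S$. So, given $\tau$, the number $\#\{k\in\mathcal K:H_k\}$ has mean $p|\mathcal K|$ and variance at most $(4S+1)|\mathcal K|$, and by Chebyshev's inequality it is at least $p|\mathcal K|/2$ with probability tending to $1$. By Lemma~\ref{lem:good} with $\ell=S$, the expected number of $k\in\mathcal K$ for which $H_k$ holds and (G4) fails is at most $C_1(S^{-0.1}+n^{-0.1})p|\mathcal K|$. By Markov's inequality this number exceeds $p|\mathcal K|/4$ with probability at most $4C_1(S^{-0.1}+n^{-0.1})$. Outside these two exceptional events there are at least $p|\mathcal K|/4\ge pM/8\ge pn/24\ge c_Sn$ gadget blocks. Finally $\Pr(E_n)\to1$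 by Lemma~\ref{lem:dense}.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

By Lemma~\ref{lem:factor} and the distribution of $f$,
\begin{equation}\label{eq:cond}
\mathbb E[r^{-1/2}\mid\mathcal F']=R_0^{-1/2}\Bigl(\frac13+\frac23\cdot\frac1{\sqrt2}\Bigr)^N,\qquad
\mathbb E[r^{-1}\mid\mathcal F']=R_0^{-1}\Bigl(\frac13+\frac23\cdot\frac12\Bigr)^N=R_0^{-1}\Bigl(\frac23\Bigr)^N
\end{equation}
for large $n$. Since $\frac{1+\sqrt2}3\big/\sqrt{2/3}=\frac{1+\sqrt2}{\sqrt6}=\rho$, the number in \eqref{eq:rho}, we get
\[
\mathbb E[r^{-1/2}\mid\mathcal F']=\rho^N\bigl(\mathbb E[r^{-1}\mid\mathcal F']\bigr)^{1/2}.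
\]
Let $c>0$. We use \eqref{eq:overlap}, the bound $\min(1,Z)\le1$ when $N<cn$ and $\min(1,Z)\le Z^{1/2}$ otherwise, the $\mathcal F'$-measurability of $N$, and Jensen's inequality:
\begin{align*}
1-d_{TV}(\mathbb P_n,\mathbb Q_n)&\le\Pr(N<cn)+\frac{\mathbb E[r^{-1/2};N\ge cn]}{(\mathbb E[r^{-1}])^{1/2}}\\
&\le\Pr(N<cn)+\rho^{cn}\,\frac{\mathbb E\bigl[(\mathbb E[r^{-1}\mid\mathcal F'])^{1/2}\bigr]}{(\mathbb E[r^{-1}])^{1/2}}
\le\Pr(N<cn)+\rho^{cn}.
\end{align*}
With $c=c_S$, Lemma~\ref{lem:many} gives $\limsup_n(1-d_{TV}(\mathbb P_n,\mathbb Q_n))\le4C_1S^{-0.1}$ for every integer $S\ge4$. The left side does not depend on $S$ and $C_1$ does not either, so letting $S\to\infty$ yields $d_{TV}(\mathbb P_n,\mathbb Q_n)\to1$. Since $d_{TV}(\mathbb P_n,\mathbb Q_n)=\mathbb P_n(A_n)-\mathbb Q_n(A_n)$, we conclude $\mathbb P_n(A_n)\to1$ and $\mathbb Q_n(A_n)\to0$. \qed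

\section{The exponential rate: proof of Theorem~\ref{thm:exp}}\label{sec:exp}

\subsection{Strategy}

The previous proof does not give an exponential rate, because we did not show that $N<cn$ has exponentially small probability. We avoid this by comparing the typical size of $r$ under $\mathbb P_n$ with its mean under $\mathbb Q_n$, which is
\begin{equation}\label{eq:Qmean}
\sum_P\frac{r(P)}{\nu_n}=\frac{(n!)^d}{\nu_n}=\frac1{\mathbb E[r^{-1}]}.
\end{equation}
We shall find numbers $m$ such that $\log r\ge m-2\varepsilon n$ holds up to exponentially small probability, and $\log r\le m+3\varepsilon n$ with probability bounded away from $0$. The second fact and the gadgets together show that $\mathbb E[r^{-1}]$ is exponentially larger than $e^{-m}$, because Jensen's inequality $\mathbb E[f^{-1}]>e^{-\mathbb E\log f}$ is strict: the gain per gadget is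
\[
\kappa=\log\mathbb E[f^{-1}]+\mathbb E\log f=\log\tfrac23+\tfrac23\log2=\log\bigl(2^{5/3}/3\bigr)>0.
\]
Here an estimate on an event of \emph{constant} probability suffices. Then Markov's inequality shows that $r\ge e^{m-2\varepsilon n}$ is exponentially unlikely under $\mathbb Q_n$.

Fix $S\ge4$ with $C_1S^{-0.1}\le\frac1{32}$ and let $c_0=c_S$. By Lemma~\ref{lem:many}, $\Pr(N\ge c_0n)\ge\frac78-o(1)$. Put $\varepsilon=\kappa c_0/12$. Since $S$ is chosen in terms of $d$, so are $c_0$ and $\varepsilon$.

\subsection{A local functional}

The local moves of $L_i$ that do not change $P(T)$ are limited only by pairs on which the other orders agree. Call $\{x,y\}$ \emph{$i$-rigid} if $x,y$ are in the same order in all $L_j$, $j\ne i$. For $D\subset[n]$ let $e_i(D)\ge1$ be the number of linear orders of $D$ that agree with $L_i$ on all $i$-rigid pairs in $D$. For an integer $W\ge2$ cut $L_i$ into consecutive windows $D_{i,1},D_{i,2},\dots$ of $W$ elements, the last one possibly shorter, and put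
\[
\ell_W=\sum_{i=1}^d\sum_h\log e_i(D_{i,h}),\qquad m_W=\mathbb E\,\ell_W.
\]
We show in turn that $\ell_W$ is nearly a lower bound for $\log r$, that it is concentrated, and that for large $W$ it is nearly an upper bound.

\subsection{Lower bound}

Call a pair \emph{bad} if it lies in a common window for at least two indices $i$, and let $J$ be the number of bad pairs. We claim that always
\begin{equation}\label{eq:lower}
\log r\ge\ell_W-dJ\log W!\,.
\end{equation}
Keep every window containing a bad pair unchanged; a bad pair lies in at most $d$ windows, each with $e_i\le W!$. Reorder every other window $D_{i,h}$ by any order counted by $e_i(D_{i,h})$. Different choices give different tuples, and each of them realizes $P(T)$. Indeed, bad pairs and pairs in no common window are unchanged in every order. If $x,y$ share a window for exactly one $i$, only their order in $L_i$ can change, and only if the pair is not $i$-rigid. But then the orders $L_j$, $j\ne i$, disagree on the pair, both before and after, and $x,y$ are incomparable before and after.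

Next, \emph{for fixed $W$ and large $n$,}
\begin{equation}\label{eq:bad}
\Pr(dJ\log W!>\varepsilon n)\le e^{-n}.
\end{equation}
Let $J_{ii'}$ be the number of pairs sharing windows for both $i$ and $i'$, so $J\le\sum_{i<i'}J_{ii'}$. If $dJ\log W!>\varepsilon n$, then $J_{ii'}\ge\eta n$ for some $i<i'$, where $\eta=\min\bigl(\frac12,\varepsilon/(d^3\log W!)\bigr)$. So it suffices to bound $\Pr(J_{ii'}\ge\eta n)$ for fixed $i<i'$. The graph formed by the pairs counted in $J_{ii'}$ has maximum degree less than $W$, so each edge meets fewer than $2W$ edges, itself included. Hence if $J_{ii'}\ge\eta n$, a greedy choice gives a matching of size $q=\lceil\eta n/(2W)\rceil$, and $q\le n/4$ for large $n$. Given $L_i$, there are at most $\binom{nW}q\le(enW/q)^q$ sets of $q$ disjoint pairs lying in common $i$-windows. For a fixed such set reveal the positions of its elements in $L_{i'}$ one by one, pair by pair. Given everything revealed before, the second element of a pair lands in the window of the first with probability at most $W/(n-2q)\le2W/n$. So the probability that all $q$ pairs lie in common $i'$-windows is at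 most $(2W/n)^q$, and a union bound gives $\Pr(J_{ii'}\ge\eta n)\le(2eW^2/q)^q=e^{-\Omega(n\log n)}$.

\subsection{Concentration}

Exchange two elements $x,y$ in one order $L_i$. Only relative orders in $L_i$ of pairs meeting $\{x,y\}$ change. For $j\ne i$ the windows of $L_j$ do not change as sets, and only the at most two windows containing $x$ or $y$ can change their value $e_j$. In $L_i$, the $i$-rigidity of pairs does not depend on $L_i$, so only the at most two windows at the positions of $x$ and $y$ are affected. As $0\le\log e_j\le\log W!$ for each window, $\ell_W$ changes by at most $c_W=2d\log W!$.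

Reveal the elements at ranks $1,\dots,n$ of $L_1$, then of $L_2$, and so on, in $dn$ steps. Given the past, the completions for two possible values of the next element are matched bijectively by the transposition of these two elements in the current order. So the two conditional expectations of $\ell_W$ differ by at most $c_W$, and the martingale of conditional expectations has increments at most $c_W$. Azuma's inequality states that a martingale with $m$ increments bounded by $c$ deviates from its start by at least $t$ with probability at most $2\exp(-t^2/(2mc^2))$. Hence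
\begin{equation}\label{eq:azuma}
\Pr(|\ell_W-m_W|\ge\varepsilon n)\le2\exp\Bigl(-\frac{\varepsilon^2n}{2d\,c_W^2}\Bigr).
\end{equation}

\subsection{Upper bound}

\begin{lemma}\label{lem:upper}
There is $W=W(\varepsilon,d)$ such that $\Pr(\log r\le\ell_W+2\varepsilon n)\ge\frac78-o(1)$ as $n\to\infty$.
\end{lemma}

The proof occupies the rest of this subsection. The idea is that gadgets cut $L_1'$ into short segments that are permuted only internally, and that inside most segments $L_1'$ must respect $1$-rigid pairs, by Lemma~\ref{lem:forced}. Doing this for each index bounds $r$.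

\paragraph{The $d$ coordinate systems.}
For each $i$ use the coordinate system in which $i$ plays the role of $1$: blocks of three in $L_i$, and coordinates $X_j$ for $j\ne i$. After exchanging the labels $1$ and $i$, Sections~\ref{sec:coord}--\ref{sec:abundant} apply and give events $E_n^{(i)}$ and gadgets for $L_i$; the types of pairs keep their original labels $j$. On $E_n^{(i)}$ let $\Omega_i$ be the set of orders that occur as $L_i'$ in realizers that are normalized in system $i$.

We need to know that ``normalized'' means the same in all systems. With probability tending to $1$: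
\begin{itemize}
\item all $E_n^{(i)}$ hold;
\item by the Glivenko--Cantelli theorem, for all $i$ and all elements, the block coordinate in system $i$ differs from $X_i$ by at most $0.01$;
\item for each $j$ there is a pair $(a,b)$ whose real coordinates $(X_k)_k$ lie in the quarters of $[0,1]$ required for a $[0,1]^d$-pair of type $j$, shrunk by $0.02$ on each side; indeed the corresponding boxes have fixed positive volume.
\end{itemize}
Then the pairs in the last item are $[0,1]^d$-pairs of the same types in all $d$ systems. So for every realizer the bijection $\sigma$ of Lemma~\ref{lem:label} is the same in all systems, and so is the notion of a normalized realizer. On the intersection of these events, therefore, \eqref{eq:norm} gives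
\begin{equation}\label{eq:Omega}
r\le d!\prod_{i=1}^d|\Omega_i|.
\end{equation}

\paragraph{Segments.}
Let $i=1$; the other indices are treated in the same way in their own systems. The gadget blocks cut $L_1$ into \emph{segments}: the gadget blocks themselves and the maximal runs of blocks between them. Let $\mathrm{len}(x)$ be the number of elements of the segment of $x$. (This is defined whether or not $E_n$ holds.) On $E_n$, Lemma~\ref{lem:gadget}(a) shows that every $L_1'\in\Omega_1$ preserves the order of the segments, because two different runs are separated by a gadget block. So $L_1'$ is determined by its restrictions to the segments.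

On $E_n$, call a segment \emph{nice} if it lies in one window $D_{1,h}$ and every $L_1'\in\Omega_1$ agrees with $L_1$ on its $1$-rigid pairs. A nice segment $\mathcal S$ has at most $e_1(\mathcal S)$ possible restrictions, and any segment with $m$ elements has at most $m!\le m^m$. Rearranging the nice segments in a window by admissible orders, and leaving all other relative orders as in $L_1$, shows that $\prod_{\mathcal S\subset D_{1,h}\text{ nice}}e_1(\mathcal S)\le e_1(D_{1,h})$. Hence on $E_n$
\begin{equation}\label{eq:Sigma}
\log|\Omega_1|\le\sum_h\log e_1(D_{1,h})+\Sigma_1,\qquad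
\Sigma_1=\sum_x\log\mathrm{len}(x)\,\mathbf 1[\text{the segment of }x\text{ is not nice}].
\end{equation}

\paragraph{The tail of $\mathrm{len}$.}
We work conditionally on $\tau$; constants may depend on $S$. Let $k_0$ and $\ell$ be integers with $S^2\le\ell\le n^{1/2}$ and $(k_0,k_0+\ell]\cap\mathbb Z\subset\mathcal K$. Whether a block is a gadget block depends on all elements, through (G4), so we localize: let $H_k^{\mathrm{loc}}$ be the event that $H_k$ holds and all $y$ with $S<|\tau(y)-k|\le\ell^{1/2}$ are good for $k$. Given $\tau$, all first coordinates are determined, and whether $y$ is good for $k$ depends only on $\xi(y)$ and on the $\xi$'s of the blocks between $y$ and block $k$. So $H_k^{\mathrm{loc}}$ depends only on the $\xi$'s of blocks within distance $\ell^{1/2}$ of $k$, and $H_k^{\mathrm{loc}},H_l^{\mathrm{loc}}$ are independent for $|k-l|>2\ell^{1/2}$. By Lemma~\ref{lem:good} (with $S$ for $\ell$) and the choice of $S$,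
\[
\Pr(H_k^{\mathrm{loc}}\mid\tau)\ge p\bigl(1-C_1(S^{-0.1}+n^{-0.1})\bigr)\ge p/2
\]
for large $n$. By Chebyshev's inequality, fewer than $p\ell/4$ of the events $H_k^{\mathrm{loc}}$, $k\in(k_0,k_0+\ell]$, occur with probability at most $C\ell\cdot\ell^{1/2}/\ell^2=C\ell^{-1/2}$.

If at least $p\ell/4$ of them occur but there is no gadget block in $(k_0,k_0+\ell]$, then for at least $p\ell/4$ of these $k$ the event $H_k$ holds and some $y$ with $|\tau(y)-k|>\ell^{1/2}$ is not good for $k$. By Lemma~\ref{lem:good} (with $\ell^{1/2}\ge S$ for $\ell$) and Markov's inequality, this has probability at most $4C_1(\ell^{-0.05}+n^{-0.1})\le C\ell^{-0.05}$. Altogether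
\[
\Pr\bigl(\text{no gadget block in }(k_0,k_0+\ell]\ \big|\ \tau\bigr)\le C\ell^{-0.05}.
\]
Call $x$ \emph{central} if $2\beta M\le\tau(x)\le(1-2\beta)M$. If $x$ is central and both $(\tau(x),\tau(x)+\ell]$ and $[\tau(x)-\ell,\tau(x))$ contain gadget blocks, then $\mathrm{len}(x)\le3(2\ell-1)\le6\ell$. With $\ell=\lfloor\lambda/6\rfloor$ we obtain, for central $x$,
\begin{equation}\label{eq:len}
\Pr(\mathrm{len}(x)>\lambda\mid\tau)\le C\lambda^{-0.05}\qquad(C\le\lambda\le n^{1/2}).
\end{equation}

\paragraph{Estimate of $\Sigma_1$ on $E_n$.}
Let $\ell_0$ be a large constant. Every $x$ whose segment is not nice is covered by one of the following four items.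

(1) \emph{Non-central $x$.} There are at most $C\beta n$ of them for large $n$, each contributing at most $\log n$, in total at most $C\beta n\log n=o(n)$.

(2) \emph{Central $x$ with $\mathrm{len}(x)>\ell_0$.} By \eqref{eq:len} their expected contribution is at most
\begin{multline*}
n\sup\Bigl(\Pr(\mathrm{len}>\ell_0)\log\ell_0+\int_{\ell_0}^n\Pr(\mathrm{len}>\lambda)\frac{d\lambda}\lambda\Bigr)\\
\le n\bigl(C\ell_0^{-0.05}(1+\log\ell_0)+Cn^{-0.025}\log n\bigr),
\end{multline*}
where the supremum is over central positions. For the integral we used \eqref{eq:len} up to $\lambda=n^{1/2}$ and monotonicity in $\lambda$ beyond.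

(3) \emph{Segments with at most $\ell_0$ elements meeting two windows.} Each boundary between windows cuts at most one segment, so they contribute at most $(n/W+1)\,\ell_0\log\ell_0$.

(4) \emph{Segments with at most $\ell_0$ elements inside one window that contain a central element and are not nice.} Such a segment contains a $1$-rigid pair $\{x,y\}$ on which some $L_1'\in\Omega_1$ disagrees with $L_1$. The pair is incomparable in $P(T)$, since otherwise $L_1$ and $L_1'$ would both agree with $P(T)$ on it. So its order in $L_1$ is opposite to its order in all $L_j$, $j\ge2$; say $x<y$ in $L_j$ for $j\ge2$ and $y<_{L_1}x$. If \eqref{eq:room} held for $(a,b)=(x,y)$ and $i=1$, then Lemma~\ref{lem:forced} would give $y<_{L_1'}x$ in every normalized realizer, contrary to the choice of the pair. So \eqref{eq:room} fails. For large $n$ both first coordinates lie in $[\beta,1-\beta]$, hence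
\[
\prod_{j\ge2}|x_j-y_j|<\beta^{-2}n^{-0.7}\le n^{-0.65}.
\]
There are at most $n\ell_0$ pairs at $L_1$-rank distance at most $\ell_0$, and given $L_1$ the vectors $\xi$ are independent and uniform. Since $\mathbb E|U-U'|^{-11/12}<\infty$ for independent uniform $U,U'$, Markov's inequality shows that each pair satisfies the last display with probability at most $Cn^{-0.65\cdot11/12}\le Cn^{-0.59}$. Each such pair spoils at most one segment, which contributes at most $\ell_0\log\ell_0$. So the expected contribution is at most $C\ell_0^2\log\ell_0\cdot n^{0.41}=o(n)$.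

Choosing first $\ell_0$ and then $W$ large, we obtain $\mathbb E[\Sigma_i;E_n^{(i)}]\le\varepsilon n/(8d^2)$ for every $i$ and all large $n$. By Markov's inequality and a union bound over $i$, the probability that for some $i$ the event $E_n^{(i)}$ holds and $\Sigma_i>\varepsilon n/d$ is at most $\frac18$. So with probability at least $\frac78-o(1)$, by \eqref{eq:Omega} and \eqref{eq:Sigma},
\[
\log r\le\log d!+\ell_W+\varepsilon n\le\ell_W+2\varepsilon n .
\]
This proves Lemma~\ref{lem:upper}. We fix this $W$.

\subsection{Conclusion}

\paragraph{Upper bound for the overlap.}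
Let $N_2$ be the number of gadgets (for $L_1$) with $f(s_g)=2$. Then $r=R_02^{N_2}$, and given $\mathcal F'$ the variable $N_2$ is binomial with parameters $N,\frac23$. Let $\Gamma$ be the event that
\[
N\ge c_0n,\qquad N_2\ge\tfrac23N-\varepsilon n,\qquad\log r\le\ell_W+2\varepsilon n,\qquad\ell_W\le m_W+\varepsilon n.
\]
The first and the third condition each fail with probability at most $\frac18+o(1)$, the second with probability $o(1)$ by Hoeffding's inequality, and the fourth with probability $o(1)$ by \eqref{eq:azuma}. So $\Pr(\Gamma)\ge\frac14$ for large $n$. On $\Gamma$,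
\[
R_0=r2^{-N_2}\le e^{m_W+3\varepsilon n}\,2^{-2N/3+\varepsilon n}\le e^{m_W+4\varepsilon n}\,2^{-2N/3}.
\]
Since $2^{2/3}\cdot\frac23=e^\kappa$, \eqref{eq:cond} gives
\[
\mathbb E[r^{-1}]=\mathbb E\bigl[R_0^{-1}(\tfrac23)^N\bigr]\ge\mathbb E\bigl[e^{-m_W-4\varepsilon n}e^{\kappa N};\Gamma\bigr]\ge\tfrac14e^{-m_W-4\varepsilon n+\kappa c_0n}.
\]
Let $\theta=e^{m_W-2\varepsilon n}$. By \eqref{eq:lower}, \eqref{eq:bad} and \eqref{eq:azuma}, for some $c'>0$ and all large $n$,
\[
\mathbb P_n(r<\theta)\le\Pr(\ell_W<m_W-\varepsilon n)+\Pr(dJ\log W!>\varepsilon n)\le e^{-c'n}.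
\]
By \eqref{eq:Qmean}, Markov's inequality and $\varepsilon=\kappa c_0/12$,
\[
\mathbb Q_n(r\ge\theta)\le\frac1{\theta\,\mathbb E[r^{-1}]}\le4e^{6\varepsilon n-\kappa c_0n}=4e^{-\kappa c_0n/2}.
\]
Hence $1-d_{TV}(\mathbb P_n,\mathbb Q_n)=\sum_P\min(\mathbb P_n(P),\mathbb Q_n(P))\le\mathbb P_n(r<\theta)+\mathbb Q_n(r\ge\theta)\le e^{-cn}$ for large $n$.

\paragraph{Lower bound for the overlap.}
Since $r\ge1$ and $\mathbb E[r^{-1}]\le1$, we have $\min(1,Z)\ge r^{-1}$. By Lemma~\ref{lem:upper} and $\ell_W\le d(\frac nW+1)\log W!$, we have $\log r\le Cn$ with probability at least $\frac34$ for large $n$. So \eqref{eq:overlap} gives $1-d_{TV}(\mathbb P_n,\mathbb Q_n)\ge\mathbb E[r^{-1}]\ge\frac34e^{-Cn}$, which is the stated bound after increasing $C$. This completes the proof of Theorem~\ref{thm:exp}. \qed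

\begin{thebibliography}{1}
\bibitem{BL} Graham Brightwell, Malwina Luczak, ``The mathematics of causal sets'', arXiv:1510.05612 (2015).
\end{thebibliography}
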